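# A locally minimal group without small subgroups need not be metrizable

## The interval $(-1,1)$ and the topology of the line

Start with the additive group $\mathbb R$ and the interval $U=(-1,1)$. Let $\sigma$ be any group topology on $\mathbb R$ for which $U$ is a neighborhood of $0$. We do not assume that $\sigma$ is Hausdorff or related to the usual topology in any way. What can we say about $\sigma$?

Fix $n\ge 1$. The map $(x_1,\dots,x_n)\mapsto x_1+\dots+x_n$ is $\sigma$-continuous, so there is a $\sigma$-neighborhood $W$ of $0$ with $W+\dots+W\subseteq U$ ($n$ summands). If $x\in W$, then $nx\in U$, that is, $|x|<1/n$. Hence $W\subseteq(-1/n,1/n)$, so $(-1/n,1/n)$ is a $\sigma$-neighborhood of $0$. This holds for every $n$, so $\sigma$ contains the usual topology. A strictly coarser group topology can therefore never have $U$ as a neighborhood of $0$: this single set pins down the usual topology from below.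

Two more things happened. First, $U$ contains no subgroup other than $\{0\}$, because the multiples of $x\ne0$ leave $U$. Second, $U$ produced a countable base at $0$, namely the sets $U_n=\{x: nx\in U\}$, and a group with a countable base at the identity is metrizable. It is natural to ask whether this is an accident. If one neighborhood of the identity pins down the topology from below, and some neighborhood contains no nontrivial subgroup, must the group be metrizable?

**Definition 1.** A Hausdorff topological group $(G,\tau)$ is *locally minimal* if there is a $\tau$-neighborhood $U$ of the identity $e$ that fails to be a neighborhood of $e$ in any Hausdorff group topology on $G$ strictly coarser than $\tau$. We then say that $U$ *witnesses* local minimality.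

**Definition 2.** A topological group is *NSS* (has no small subgroups) if some neighborhood of $e$ contains no nontrivial subgroup.

We have just checked that $\mathbb R$ has both properties. Discrete groups have both as well: take $U=\{e\}$, and note that a group topology for which $\{e\}$ is a neighborhood of $e$ is discrete. Every compact Hausdorff group is locally minimal with witness $U=G$, because the identity map from a compact topology to a coarser Hausdorff topology is a homeomorphism.

The NSS condition cannot be dropped from the question. Let $I$ be uncountable and $K=(\mathbb Z/2)^I$ with the product topology. It is compact, hence locally minimal. It is not first countable: countably many basic neighborhoods of $0$ restrict only countably many coordinates in total, so none of them lies inside $\{x:x_i=0\}$ when $i$ is an unrestricted coordinate. But $K$ is not NSS, since each basic neighborhood of $0$ is itself a nontrivial subgroup.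

It is known that every locally minimal NSS *abelian* group is metrizable. The question, whose source is the paper "Locally minimal topological groups" by Lydia Außenhofer, María Jesús Chasco, Dikran Dikranjan and Xabier Domínguez (arXiv:0912.2946, 2009), is whether "abelian" can be omitted. It cannot.

**Theorem A.** There is a Hausdorff topological group that is nilpotent of class 2, complete (for the left and right uniformities), NSS and locally minimal, but not first countable, hence not metrizable.

We write $\chi(G)$ for the *character* of $G$, the least size of a neighborhood base at $e$. The construction also gives every infinite value of the character.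

**Theorem B.** For every infinite cardinal $\kappa$ there is a locally minimal NSS group, nilpotent of class 2, with $\chi(G)=\kappa$.

After these two we shall determine exactly which locally minimal NSS groups are metrizable (Theorem C and Corollary D below).

Three textbook facts will be used.

**Fact 1 (Birkhoff–Kakutani).** A Hausdorff topological group is metrizable if and only if it is first countable, that is, $\chi(G)\le\omega$.

**Fact 2 (Bourbaki, *General Topology*, III §1.2).** Let $\mathcal F$ be a filter base on a group $G$ whose members contain $e$, such that for every $O\in\mathcal F$: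

- there is $O'\in\mathcal F$ with $O'O'\subseteq O$;
- there is $O''\in\mathcal F$ with $(O'')^{-1}\subseteq O$;
- for every $g\in G$ there is $P\in\mathcal F$ with $gPg^{-1}\subseteq O$.

Then $\mathcal F$ is a base of neighborhoods of $e$ for exactly one group topology on $G$. Conversely, the neighborhoods of $e$ in any group topology have these properties.

**Fact 3.** A group topology is Hausdorff if and only if the intersection of all neighborhoods of $e$ is $\{e\}$. If $\sigma,\tau$ are group topologies on $G$, then $\tau\subseteq\sigma$ if and only if every $\tau$-neighborhood of $e$ is a $\sigma$-neighborhood of $e$ (translate to reach the other points).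

## The abelian chain of neighborhoods, and the conjugation axiom

Let $(G,\tau)$ be abelian, locally minimal and NSS. Let $U$ witness local minimality, let $W$ be a neighborhood of $e$ without nontrivial subgroups, and put $W_0=U\cap W$. Choose inductively symmetric neighborhoods $W_{n+1}$ of $e$ with $W_{n+1}W_{n+1}\subseteq W_n$. Since $e\in W_{n+1}$, the sets decrease, so they form a filter base. The first two conditions of Fact 2 hold by choice, and the third is empty because $gW_ng^{-1}=W_n$. So $\{W_n\}$ is a base at $e$ of a group topology $\sigma\subseteq\tau$. The set $N=\bigcap_nW_n$ is a subgroup: if $x,y\in N$, then $xy\in W_{n+1}W_{n+1}\subseteq W_n$ and $x^{-1}\in W_n$ for $n\ge1$, hence also $x^{-1}\in W_1\subseteq W_0$. It lies in $W$, so $N=\{e\}$ and $\sigma$ is Hausdorff. Finally $U\supseteq W_0$ is a $\sigma$-neighborhood of $e$, so $\sigma$ is not strictly coarser than $\tau$. Thus $\sigma=\tau$, and $\tau$ has the countable base $\{W_n\}$.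

The sensible first attempt for a general group is to repeat this. Everything survives except one point. The third condition of Fact 2 now asks that for every $g\in G$ and every $n$ there be $m$ with $gW_mg^{-1}\subseteq W_n$. For one $g$ we can arrange this by choosing later sets small enough, and countably many $g$ can be handled by bookkeeping. For uncountably many $g$, nothing lets us do it with countably many sets.

So a counterexample must have a great many essentially different conjugations. The next example shows that conjugations do more than spoil this proof: they help to establish local minimality.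

## One unbounded functional seen through conjugation

Let $c_{00}$ be the space of finitely supported real sequences with the $\ell^1$-norm, and let $f(a)=\sum_{n\ge1} n\,a_n$. This functional is unbounded: $f(e_n)=n$ while $\|e_n\|=1$. On the set $c_{00}\times\mathbb R\times\mathbb Z$ consider the multiplication
$$(a,b,k)(a',b',l)=(a+a',\;b+b'+k f(a'),\;k+l).$$
Give $c_{00}\times\mathbb R$ the topology of the three seminorms $\|a\|$, $|b|$, $|f(a)|$ and let $\mathbb Z$ be discrete. (That this is a topological group is checked in general in the next section.) Conjugating by $(0,0,1)$ gives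
$$(0,0,1)(a,b,0)(0,0,-1)=(a,\,b+f(a),\,1)(0,0,-1)=(a,\,b+f(a),\,0).$$

Let $U_n=\{(a,b,0):\|a\|<1/n,\ |b|<1/n\}$. These sets do not mention $f$. They are symmetric neighborhoods of $e$ with $U_{2n}U_{2n}\subseteq U_n$, so the chain $U_1\supseteq U_2\supseteq U_4\supseteq\cdots$ is a legitimate choice in the abelian procedure above. Yet it is not a base at $e$ of any group topology on $G$. Indeed, for any $m$ take $0<t<1/m$ and $n>1/t$. Then $(te_n,0,0)\in U_m$, but its conjugate by $(0,0,1)$ is $(te_n,nt,0)\notin U_1$. The conjugation axiom fails exactly as feared.

Now read this failure in the other direction. Suppose $\sigma$ is a group topology for which $U_1$ is a neighborhood of $e$. As for the real line, all $U_n$ are $\sigma$-neighborhoods of $e$. Conjugation by $(0,0,-1)$ is a $\sigma$-homeomorphism fixing $e$, so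
$$\{(a,b,0):\|a\|<1/n,\ |b+f(a)|<1/n\}$$
is a $\sigma$-neighborhood of $e$ as well. On its intersection with $U_n$ we have $|f(a)|\le|b+f(a)|+|b|<2/n$. So $\sigma$ must control $f$, although we started from a set that knows nothing about $f$.

This group is metrizable, since three seminorms and a discrete $\mathbb Z$ give a countable base. But the count is instructive. To force control of $f$ we paid with one conjugating element, and the witness $U_1$ did not change. Conjugating elements can be as numerous as we like. So we may put into the group a whole family of unbounded operators at once, with the *same* witness $\{\|a\|<1,\|b\|<1\}$. If no countable subfamily controls the others, the group is not first countable.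

## The groups $G(A,B,H)$

Let $A,B$ be real normed spaces and let $H$ be an additive group of linear maps $A\to B$, **not necessarily bounded**. Give $V=A\times B$ the locally convex topology defined by the seminorms $\|a\|$, $\|b\|$ and $\|Ta\|$ for $T\in H$. It is Hausdorff because of the first two. A base at $0$ consists of the sets
$$W(F,\varepsilon)=\{(a,b):\ \|a\|<\varepsilon,\ \|b\|<\varepsilon,\ \|Ta\|<\varepsilon\ \ \forall T\in F\},\qquad F\subseteq H\text{ finite},\ \varepsilon>0. \tag{1}$$

For $T\in H$ put $\alpha_T(a,b)=(a,b+Ta)$. This map is linear, and $\alpha_{S+T}=\alpha_S\alpha_T$. It is continuous: the seminorms $\|a\|$ and $\|Sa\|$ do not change under $\alpha_T$, and $\|b+Ta\|\le\|b\|+\|Ta\|$. Its inverse is $\alpha_{-T}$, so $\alpha_T$ is an automorphism of the topological group $V$. The seminorms $\|Ta\|$ are needed exactly here, since $T$ may be unbounded.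

**Definition 3.** $G(A,B,H)$ is the semidirect product $V\rtimes H$, that is, the set $A\times B\times H$ with
$$(a,b,S)(a',b',T)=(a+a',\;b+b'+Sa',\;S+T), \tag{2}$$
with the product topology $\tau$, where $H$ is discrete.

The example of the previous section is $G(c_{00},\mathbb R,\mathbb Zf)$, with $kf$ written as $k$. Writing $v$ for $(a,b)$, the operations are
$$(v,S)(v',T)=(v+\alpha_Sv',\,S+T),\qquad (v,S)^{-1}=(-\alpha_{-S}v,\,-S).$$
Associativity follows from $\alpha_S\alpha_T=\alpha_{S+T}$ and the additivity of $\alpha_S$. The formula for the inverse follows from $v+\alpha_S(-\alpha_{-S}v)=0$ and $-\alpha_{-S}v+\alpha_{-S}v=0$. On each open set $V\times\{S\}$ (and on each product of two such sets, for multiplication) the operations are built from the continuous maps $\alpha_{\pm S}$ and addition, so they are continuous. Hence $G=G(A,B,H)$ is a Hausdorff topological group in which $V=V\times\{0\}$ is an open subgroup.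

For the algebra, (2) gives $(0,b,0)(a',b',T)=(a',b+b',T)=(a',b',T)(0,b,0)$, so all elements $(0,b,0)$ are central. The quotient by the subgroup of these elements is the abelian group $A\times H$. So $G$ is nilpotent of class at most $2$. If $H\ne0$, choose $T\in H$ and $a\in A$ with $Ta\ne0$. Then $(0,0,T)(a,0,0)=(a,Ta,T)$ while $(a,0,0)(0,0,T)=(a,0,T)$, so $G$ is not abelian and its class is exactly $2$. Finally, conjugation realizes the operators:
$$(0,T)(v,0)(0,T)^{-1}=(\alpha_Tv,T)(0,-T)=(\alpha_Tv,0). \tag{3}$$

**Proposition 1.** $G=G(A,B,H)$ is NSS and locally minimal. In fact, put $U=\{(a,b,0):\|a\|<1,\ \|b\|<1\}$. Then every group topology $\sigma$ on $G$ for which $U$ is a neighborhood of $e$ satisfies $\sigma\supseteq\tau$.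

The set $U=W(\emptyset,1)$ is a $\tau$-neighborhood of $e$.

**Step 1: $U$ contains no nontrivial subgroup.** If a subgroup lies in $U$ and contains $(a,b,0)$, then it contains $(a,b,0)^n=(na,nb,0)$, so $n\|a\|<1$ and $n\|b\|<1$ for all $n\ge1$. Hence $a=0$ and $b=0$. So $G$ is NSS.

From now on, let $\sigma$ be a group topology on $G$ for which $U$ is a neighborhood of $e$, and let $\mathcal N$ be the filter of $\sigma$-neighborhoods of $e$.

**Step 2: shrinking the norms, as on the real line.** We show that $U_n=\{(a,b,0):\|a\|<1/n,\ \|b\|<1/n\}$ belongs to $\mathcal N$ for every $n\ge1$. By continuity of the $n$-fold product there is $W\in\mathcal N$ with $W^n\subseteq U$. Since $e\in W$, we have $W\subseteq W^n\subseteq U\subseteq V$. So each element of $W$ is some $v\in V$, and $v^n=nv$ lies in $U$, which says $v\in U_n$. Thus $W\subseteq U_n$ and $U_n\in\mathcal N$.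

**Step 3: moving $U_n$ by the operators.** Conjugations are $\sigma$-homeomorphisms of $G$ fixing $e$. Conjugating $U_n$ by $(0,-T)$ and using (3), we get $\alpha_{-T}(U_n)\in\mathcal N$ for every $T\in H$. Since $(a,b)\in\alpha_{-T}(U_n)$ means $\alpha_T(a,b)\in U_n$,
$$\alpha_{-T}(U_n)=\{(a,b,0):\ \|a\|<1/n,\ \|b+Ta\|<1/n\}. \tag{4}$$

**Step 4: extracting control of $\|Ta\|$.** If $(a,b,0)\in U_n\cap\alpha_{-T}(U_n)$, then $\|Ta\|\le\|b+Ta\|+\|b\|<2/n$. Given a finite $F\subseteq H$ and $\varepsilon>0$, choose $n\ge2/\varepsilon$. Then $1/n<\varepsilon$ and $2/n\le\varepsilon$, so
$$W(F,\varepsilon)\ \supseteq\ U_n\cap\bigcap_{T\in F}\alpha_{-T}(U_n)\ \in\ \mathcal N .$$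

**Step 5: conclusion.** The sets $W(F,\varepsilon)$ form a base at $e$ for $\tau$, because $V$ is open in $G$. So every $\tau$-neighborhood of $e$ lies in $\mathcal N$, and $\tau\subseteq\sigma$ by Fact 3. In particular $U$ is not a neighborhood of $e$ in any group topology strictly coarser than $\tau$, so $G$ is locally minimal. $\square$

The conjugating elements are indispensable. Suppose $H$ is such that $V$ alone is not first countable. Then $V$ is not locally minimal: a neighborhood of $0$ contains some $W(F,\varepsilon)$, and this is also a neighborhood of $0$ for the topology given only by $\|a\|$, $\|b\|$ and $\|Ta\|$, $T\in F$. That topology is a Hausdorff group topology, coarser than the given one, and first countable, hence strictly coarser.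

A large $H$ alone does not make $V$ fail first countability. For $H=\mathbb Rf$ with the functional $f$ above, $|rf(a)|<\varepsilon$ holds whenever $|f(a)|<\varepsilon/(|r|+1)$, so the sets $W(\{f\},1/n)$ already form a base at $0$. We need operators that no countable subfamily controls.

## Diagonal operators with arbitrary weights: proof of Theorem A

Sequences of real weights have this property, since a diagonal choice outgrows countably many of them. Let $A=c_{00}$ with the $\ell^1$-norm, $B=\ell^1$, and
$$H=\{D_w:\ w\in\mathbb R^{\mathbb N}\},\qquad D_w(x)=(w_nx_n)_n ,$$
where $\mathbb N=\{1,2,\dots\}$. Each $D_w$ is a linear map $c_{00}\to\ell^1$, and $D_v+D_w=D_{v+w}$, so $H$ is an additive group. Put $G=G(A,B,H)$. By Proposition 1, $G$ is locally minimal and NSS, and since $H\ne0$ it is nilpotent of class exactly $2$.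

**Step 1: $G$ is not first countable.** Suppose $e$ has a countable base. Intersect its members with the open subgroup $V$, and inside each one choose a set of the form (1). This gives a countable base $W(F_k,\varepsilon_k)$, $k\in\mathbb N$, at $0$ in $V$. We build one weight $w$ that beats all these sets. Put
$$u_k(n)=1+\sum_{D_v\in F_k}|v_n|,\qquad w_n=1+\max_{k\le n}\frac{2u_k(n)}{\varepsilon_k}.$$
The set $W(\{D_w\},1)$ is a neighborhood of $0$, so it contains $W(F_k,\varepsilon_k)$ for some $k$. Fix this $k$, take any $n\ge k$, and test on one coordinate vector: let
$$t=\frac{\varepsilon_k}{2u_k(n)},\qquad a=te_n .$$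
Since $u_k(n)\ge1$, we have $\|a\|=t\le\varepsilon_k/2<\varepsilon_k$. For $D_v\in F_k$ we have $|v_n|\le u_k(n)$, so $\|D_va\|=|v_n|t\le\varepsilon_k/2<\varepsilon_k$. Hence $(a,0)\in W(F_k,\varepsilon_k)$. On the other hand, $k\le n$ gives $w_n\ge1+2u_k(n)/\varepsilon_k$, so $\|D_wa\|=w_nt\ge t+1>1$ and $(a,0)\notin W(\{D_w\},1)$. This is a contradiction. So $G$ is not first countable, and therefore not metrizable.

**Step 2: $V$ is complete.** We identify the topology of $V$ and then find limits by hand. For $x\in c_{00}$ and $w\in\mathbb R^{\mathbb N}$ we have $\|D_wx\|=\sum_n|w_n||x_n|$, and the norm of $A$ is the case $w=(1,1,\dots)$. So $V$ is the topological product of $\ell^1$ with its norm, which is complete, and $c_{00}$ with the topology of the seminorms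
$$\|x\|_w=\sum_nw_n|x_n|,\qquad w\in[0,\infty)^{\mathbb N}.$$
It remains to see that the second factor is complete. Let $(x^i)$ be a Cauchy net in it. Taking for $w$ the sequence with a single $1$ in position $n$, we see that $(x^i_n)_i$ is Cauchy in $\mathbb R$; let $x_n$ be its limit and $x=(x_n)\in\mathbb R^{\mathbb N}$. Given $w$ and $\varepsilon>0$, there is $i_0$ with $\|x^i-x^j\|_w\le\varepsilon$ for $i,j\ge i_0$. For each $M$ we get $\sum_{n\le M}w_n|x^i_n-x^j_n|\le\varepsilon$. Pass to the limit in $j$ in this finite sum, then let $M\to\infty$:
$$\sum_nw_n|x^i_n-x_n|\le\varepsilon\qquad(i\ge i_0). \tag{5}$$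
Consequently $\sum_nw_n|x_n|\le\varepsilon+\|x^{i_0}\|_w<\infty$ for *every* $w\in[0,\infty)^{\mathbb N}$. Choose $w_n=1/|x_n|$ where $x_n\ne0$ and $w_n=0$ elsewhere. The sum then counts the nonzero coordinates of $x$, so there are only finitely many and $x\in c_{00}$. Now (5) says $x^i\to x$ in $c_{00}$.

**Step 3: completeness passes from $V$ to $G$.** Let $(g_i)$ be a left Cauchy net in $G$: for every neighborhood $O$ of $e$, the elements $g_i^{-1}g_j$ lie in $O$ for all large $i,j$. Since $V$ is an open subgroup, there is $i_0$ with $h_i=g_{i_0}^{-1}g_i\in V$ for all $i\ge i_0$. As $h_i^{-1}h_j=g_i^{-1}g_j$, the net $(h_i)_{i\ge i_0}$ is Cauchy in $V$, so it converges to some $h\in V$, and $g_i=g_{i_0}h_i\to g_{i_0}h$. If instead $(g_i)$ is right Cauchy, that is, $g_ig_j^{-1}$ is eventually in each $O$, put $h_i=g_ig_{i_0}^{-1}$, which lies in $V$ for $i\ge i_0$ with a suitable $i_0$. Then $h_ih_j^{-1}=g_ig_j^{-1}$, so $h_i\to h$ for some $h\in V$ and $g_i=h_ig_{i_0}\to hg_{i_0}$. Thus $G$ is complete for both uniformities, and Theorem A is proved. $\square$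

## One functional for each index below $\kappa$: proof of Theorem B

To obtain a prescribed character we use $\kappa$ copies of the functional $f$ on disjoint sets of coordinates, so that none of them helps to control another.

Let $A=c_{00}(\kappa\times\mathbb N)$, the finitely supported real functions on $\kappa\times\mathbb N$, with the $\ell^1$-norm, and let $B=\mathbb R$. For $\alpha<\kappa$ put
$$f_\alpha(a)=\sum_{n\ge1}n\,a(\alpha,n),$$
and let $H$ be the additive group generated by the $f_\alpha$. By Proposition 1, $G=G(A,B,H)$ is locally minimal and NSS, and it is nilpotent of class $2$ since $H\ne0$. Write $e_{(\alpha,n)}$ for the function that is $1$ at $(\alpha,n)$ and $0$ elsewhere; then $f_\alpha(e_{(\alpha,n)})=n$, and $f_\beta(e_{(\alpha,n)})=0$ for $\beta\ne\alpha$.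

**Step 1: $\chi(G)\le\kappa$.** The $f_\alpha$ are pairwise distinct and $H$ consists of their integer combinations, so $|H|=\kappa$. There are $\kappa$ finite subsets $F$ of $H$, and the sets $W(F,1/n)$ form a base at $e$ of size at most $\kappa$.

**Step 2: $\chi(G)\ge\kappa$.** Suppose there is a base at $e$ of size $\lambda<\kappa$. Shrinking its members as in the proof of Theorem A, we get a base $W(F_i,\varepsilon_i)$, $i<\lambda$. Each $T\in\bigcup_iF_i$ is an integer combination of finitely many $f_\beta$; fix one such expression for each. Altogether these use finitely many indices $\beta$ if $\lambda$ is finite, and at most $\lambda$ otherwise. Either way this is fewer than $\kappa$ indices, so some $\alpha<\kappa$ is unused. Some $W(F_i,\varepsilon_i)$ is contained in $W(\{f_\alpha\},1)$. Let $t=\varepsilon_i/2$, $n>2/\varepsilon_i$ and $a=te_{(\alpha,n)}$. Then $\|a\|=t<\varepsilon_i$ and $Ta=0$ for all $T\in F_i$, so $(a,0)\in W(F_i,\varepsilon_i)$. But $f_\alpha(a)=nt>1$, so $(a,0)\notin W(\{f_\alpha\},1)$, a contradiction. Hence $\chi(G)=\kappa$. $\square$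

## Character and the number of neighborhoods needed for conjugation

The abelian proof broke at the conjugation axiom. We now measure how many neighborhoods that axiom requires. The result is a criterion for metrizability.

**Definition 4.** For a topological group $G$, let $ib(G)$ be the least infinite cardinal $\kappa$ such that every neighborhood $O$ of $e$ admits a family $\gamma_O$ of at most $\kappa$ neighborhoods of $e$ with the property: for every $g\in G$ there is $P\in\gamma_O$ with $gPg^{-1}\subseteq O$. If $ib(G)=\omega$, then $G$ is called *$\omega$-balanced*.

If $G$ is abelian, $\gamma_O=\{O\}$ works, so $ib(G)=\omega$. If $G$ is first countable, a countable base at $e$ works for every $O$, so again $ib(G)=\omega$; the group $G(c_{00},\mathbb R,\mathbb Zf)$ is an example.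

**Theorem C.** Let $G$ be a locally minimal group having a neighborhood of $e$ that contains no nontrivial *normal* subgroup (e.g. $G$ NSS). Then $\max(\chi(G),\omega)=ib(G)$. In particular, a locally minimal NSS group is metrizable if and only if it is $\omega$-balanced.

The hypothesis on normal subgroups matters. The group $(\mathbb Z/2)^I$ with $I$ uncountable is compact, hence locally minimal, and it is abelian, so its $ib$ is $\omega$; but it is not first countable.

**Step 1: $ib(G)\le\max(\chi(G),\omega)$.** Let $\mathcal B$ be a base at $e$ of size $\chi(G)$. For every $O$ take $\gamma_O=\mathcal B$: given $g\in G$, conjugation by $g$ is continuous at $e$, so some $P\in\mathcal B$ satisfies $gPg^{-1}\subseteq O$.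

For the other inequality let $\kappa=ib(G)$, let $\tau$ be the topology of $G$, and fix families $\gamma_O$ with $|\gamma_O|\le\kappa$ as in Definition 4. Let $U$ witness local minimality, let $W$ be a neighborhood of $e$ containing no nontrivial normal subgroup, and put $W_0=U\cap W$.

**Step 2: close $\{W_0\}$ under the requirements of Fact 2, using only $\kappa$ sets.** Let $\mathcal F_0=\{W_0\}$. Given $\mathcal F_n$ with $|\mathcal F_n|\le\kappa$, let $\mathcal F_{n+1}$ consist of

- all finite intersections of members of $\mathcal F_n$,
- for each $O\in\mathcal F_n$, one symmetric neighborhood $O'$ of $e$ with $O'O'\subseteq O$,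
- for each $O\in\mathcal F_n$, all members of $\gamma_O$.

Intersections of single sets are allowed, so $\mathcal F_n\subseteq\mathcal F_{n+1}$. As $\kappa$ is infinite, each of the three kinds contributes at most $\kappa$ sets (for the third, $\kappa\cdot\kappa=\kappa$), so $|\mathcal F_{n+1}|\le\kappa$. Let $\mathcal F=\bigcup_n\mathcal F_n$; then $|\mathcal F|\le\kappa$.

**Step 3: $\mathcal F$ defines a group topology $\sigma\subseteq\tau$.** All members of $\mathcal F$ are $\tau$-neighborhoods of $e$. Two members lie in a common $\mathcal F_n$, so their intersection is in $\mathcal F_{n+1}$, and $\mathcal F$ is a filter base. For $O\in\mathcal F$ there is $O'\in\mathcal F$ with $O'O'\subseteq O$ and $O'^{-1}=O'\subseteq O'O'\subseteq O$. For $O\in\mathcal F$ and $g\in G$ there is $P\in\gamma_O\subseteq\mathcal F$ with $gPg^{-1}\subseteq O$. By Fact 2, $\mathcal F$ is a base at $e$ of a group topology $\sigma$, and $\sigma\subseteq\tau$ by Fact 3.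

**Step 4: $\sigma$ is Hausdorff.** Let $N=\bigcap\mathcal F$. It contains $e$. If $x,y\in N$ and $O\in\mathcal F$, take $O'$ as in Step 3; then $xy\in O'O'\subseteq O$ and $x^{-1}\in O'^{-1}\subseteq O$. So $N$ is a subgroup. If $g\in G$ and $O\in\mathcal F$, choose $P\in\mathcal F$ with $gPg^{-1}\subseteq O$; then $gNg^{-1}\subseteq gPg^{-1}\subseteq O$. As $O$ was arbitrary, $gNg^{-1}\subseteq N$ for every $g$, so $N$ is normal. Since $N\subseteq W_0\subseteq W$, the choice of $W$ gives $N=\{e\}$, and $\sigma$ is Hausdorff by Fact 3. Normality of $N$ is the reason why the hypothesis concerns normal subgroups only.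

**Step 5: apply local minimality.** Since $W_0\in\mathcal F$ and $W_0\subseteq U$, the set $U$ is a $\sigma$-neighborhood of $e$. As $U$ is a witness, the Hausdorff group topology $\sigma\subseteq\tau$ is not strictly coarser than $\tau$, so $\sigma=\tau$. Thus $\chi(G)\le|\mathcal F|\le\kappa$, and since $\omega\le\kappa$ we get $\max(\chi(G),\omega)\le ib(G)$.

**Step 6: the metrizability criterion.** If $G$ is locally minimal and NSS, then by Fact 1 it is metrizable if and only if $\chi(G)\le\omega$. By the equality just proved this means $ib(G)=\omega$. $\square$

## Balanced groups and groups narrow modulo the center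

A topological group is *SIN* (balanced) if every neighborhood of $e$ contains a neighborhood $P$ of $e$ with $gPg^{-1}=P$ for all $g\in G$. Abelian groups are SIN. The group $G(\mathbb R,\mathbb R,H)$, where $H=\mathbb Z\cdot\mathrm{id}$, is not. Suppose $P\subseteq\{(a,b,0):|a|<1,|b|<1\}$ were an invariant neighborhood of $e$. By (3), $(a,b,0)\in P$ would give $|b+ka|<1$ for all $k\in\mathbb Z$, hence $a=0$. But $P$ contains $(a,0,0)$ for all small $a\neq 0$, because $H$ consists of bounded maps here.

A topological group $G$ is *$\omega$-narrow* if for every neighborhood $V$ of $e$ there is a countable $S\subseteq G$ with $G=VS$. For example, $\mathbb R$ is $\omega$-narrow: given $V$, take $S=\mathbb Q$.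

**Corollary D.** Let $G$ be a locally minimal NSS group.

1. If $G$ is SIN (balanced), in particular abelian, then $G$ is metrizable.
2. If $\kappa\ge\omega$ and for every neighborhood $V$ of $e$ there is $S\subseteq G$ with $|S|\le\kappa$ and $G=V\,S\,Z(G)$, then $\chi(G)\le\kappa$. In particular, if $G$ is $\omega$-narrow (e.g. separable or Lindelöf), or just $G/Z(G)$ is $\omega$-narrow, then $G$ is metrizable.

**Part 1.** Given $O$, let $P\subseteq O$ be a conjugation-invariant neighborhood of $e$. Then $\gamma_O=\{P\}$ satisfies Definition 4, so $ib(G)=\omega$ and Theorem C applies.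

**Part 2, the bound.** We build $\gamma_O$ from $S$; central factors do not affect conjugation, and factors from a small $V$ affect it little. Given $O$, choose a symmetric neighborhood $V$ of $e$ with $V^3\subseteq O$, and $S$ with $|S|\le\kappa$ and $G=VSZ(G)$. For each $s\in S$ choose a neighborhood $P_s$ of $e$ with $sP_ss^{-1}\subseteq V$. Any $g\in G$ can be written $g=vsz$ with $v\in V$, $s\in S$, $z\in Z(G)$, and then
$$gP_sg^{-1}=v\,(sP_ss^{-1})\,v^{-1}\subseteq V\,V\,V^{-1}=V^3\subseteq O .$$
So $\gamma_O=\{P_s:s\in S\}$ shows $ib(G)\le\kappa$, and Theorem C gives $\chi(G)\le\kappa$.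

**Part 2, the special cases.** Suppose $G/Z(G)$ is $\omega$-narrow, and let $q\colon G\to G/Z(G)$ be the quotient map, which is open. For a neighborhood $V$ of $e$, the set $q(V)$ is a neighborhood of the identity, so $G/Z(G)=q(V)\,q(S)$ for some countable $S\subseteq G$. This says $G=VSZ(G)$. So the hypothesis holds with $\kappa=\omega$, hence $\chi(G)\le\omega$ and $G$ is metrizable by Fact 1. If $G$ is $\omega$-narrow, then $G=VS$ with $S$ countable for every $V$; given a neighborhood $Q$ of the identity in $G/Z(G)$, apply this to $V=q^{-1}(Q)$ and project to see that $G/Z(G)$ is $\omega$-narrow.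

Separable groups are $\omega$-narrow: if $D$ is countable and dense, $V$ is a neighborhood of $e$ and $g\in G$, then the neighborhood $V^{-1}g$ of $g$ meets $D$, say in $d=v^{-1}g$ with $v\in V$, so $g=vd\in VD$. Lindelöf groups are $\omega$-narrow: if $V^\circ$ is the interior of $V$, then the open sets $V^\circ g$, $g\in G$, cover $G$, and a countable subcover gives $S$. $\square$
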